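# Non-negative Schauder bases of $L_p(\mathbb R)$ for $1<p<\infty$

## 1. Positive bases exist for every $p\in(1,\infty)$, with constants arbitrarily close to $1$

All spaces are real. $L_p(\mathbb R)$ carries Lebesgue measure and the pointwise almost everywhere order. A *positive basis* of $L_p$ is a Schauder basis all of whose members are $\ge 0$ a.e.

**Theorem A.** Let $1<p<\infty$ and $\kappa>0$. Then $L_p(\mathbb R)$ has a Schauder basis consisting of non-negative functions, with basis constant at most $1+\kappa$.

**Theorem B.** Let $1<p<\infty$ and let $L_p(\mu)\neq\{0\}$ be separable.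

1. For every $\kappa>0$, $L_p(\mu)$ has a positive basis with basis constant $\le 1+\kappa$.
2. The following are equivalent: (a) $L_p(\mu)$ is purely atomic, i.e. lattice isometric to $\ell_p(\Gamma)$ with $\Gamma$ countable or finite; (b) $L_p(\mu)$ has a positive basis with basis constant $1$; (c) $L_p(\mu)$ has an unconditional positive basis.

In particular, in $L_p(\mathbb R)$ the infimum of the basis constants of positive bases is exactly $1$, it is not attained, and every positive basis is conditional. The last fact is due to Powell and Spaeth; a proof is included below.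

The question answered here comes from Pablo Berná, Daniel Freeman, Timur Oikhberg, Mitchell Taylor, "Maximal inequalities, frames and greedy algorithms", arXiv:2601.01047 (2026). That paper quotes that positive bases exist in $L_1(\mathbb R)$ and $L_2(\mathbb R)$, states that it is not known whether they exist for $p\ne1,2$, and the problem is to decide for which $p\in(1,\infty)$, $p\neq 2$, they do. Theorem A says: for all of them. The construction does not distinguish $p=2$ either.

In plain words, a basis lets us write every function, with all its cancellations, as a convergent series $\sum c_kx_k$. A positive basis has to produce all cancellation from the signs of the coefficients, because the vectors themselves have none. Theorem B says that away from the atomic case this forces a price. The price can be made as small as we like, but it is never zero, and it always includes the loss of unconditionality.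

Throughout, $q=p/(p-1)$, $H_m=\sum_{k=1}^m\frac1k$, $C_p=\pi/\sin(\pi/p)$, and $|A|$ is the Lebesgue measure of $A$. Norms without a subscript are $L_p$ norms.

## 2. Bases, basis constants, lattice isometries

**Definition (Schauder basis).** A sequence $(x_k)$ in a Banach space $X$ is a Schauder basis if every $f\in X$ has a unique expansion $f=\sum_k x_k^*(f)x_k$, convergent in norm. The coefficients $x_k^*$ are then bounded functionals (the biorthogonal functionals), and the partial-sum projections $P_Nf=\sum_{k\le N}x_k^*(f)x_k$ satisfy $K=\sup_N\|P_N\|<\infty$. The number $K$ is the basis constant. Always $K\ge1$, because $P_1x_1=x_1$. If $X$ is finite dimensional the sequence is finite.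

*Example.* In $\ell_p^2$ take $x_1=e_1$ and $x_2=e_1+e_2$, a positive basis. Since $(s,t)=(s-t)x_1+tx_2$, we have $P_1(s,t)=(s-t)e_1$, and by Hölder $|s-t|\le2^{1/q}(|s|^p+|t|^p)^{1/p}$ with equality for $t=-s$. So the basis constant is $2^{1/q}>1$. The basis $e_1,e_2$ has constant $1$.

**Definition (unconditional, conditional).** A basis is unconditional if $M_\theta f=\sum_n\theta_nx_n^*(f)x_n$ converges for every $f$ and every sign sequence $\theta\in\{-1,1\}^{\mathbb N}$. Otherwise it is conditional. For an unconditional basis each $M_\theta$ is bounded: it is the pointwise limit of the bounded operators $f\mapsto\sum_{n\le N}\theta_nx_n^*(f)x_n$, so the uniform boundedness principle applies.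

**Definition (lattice isometry).** A lattice isometry is a linear isometry $T$ of one $L_p$ space onto another such that $Tf\ge0$ if and only if $f\ge0$. It carries positive bases to positive bases, with the same constant, and it preserves unconditionality.

*Example.* If $\tau:(0,1)\to\mathbb R$ is an increasing diffeomorphism, then $f\mapsto(f\circ\tau)(\tau')^{1/p}$ is a lattice isometry of $L_p(\mathbb R)$ onto $L_p[0,1]$. Indeed $\int_0^1|f(\tau(t))|^p\tau'(t)\,dt=\int_{\mathbb R}|f|^p$, and the inverse is the same map built from $\tau^{-1}$.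

We use two textbook facts.

**Fact 2.1** (Lindenstrauss–Tzafriri, *Classical Banach Spaces I*, Prop. 1.a.3). Let $x_k\neq0$ have dense linear span in $X$, and suppose $\|\sum_{k\le m}a_kx_k\|\le K\|\sum_{k\le N}a_kx_k\|$ for all $m\le N$ and all scalars. Then $(x_k)$ is a Schauder basis of $X$ with constant at most $K$.

The reason is short. The inequality forces linear independence, since if $\sum_{k\le N}a_kx_k=0$ then all its partial sums vanish, hence all $a_kx_k$ do. So $P_m$ is well defined on the span and bounded there by $K$, and it extends to $X$. Since $P_mf= f$ for large $m$ when $f$ is in the span and $\|P_m\|\le K$, we get $P_mf\to f$ for all $f$. Finally $P_mf-P_{m-1}f$ is a multiple of $x_m$, and continuity of the $P_m$ gives uniqueness of the expansion.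

**Fact 2.2** (see e.g. Lacey, *The Isometric Theory of Classical Banach Spaces*). A non-zero separable $L_p(\mu)$ is lattice isometric to $\ell_p(\Gamma)$, to $L_p[0,1]$, or to $L_p[0,1]\oplus_p\ell_p(\Gamma)$, with $\Gamma$ countable or finite.

## 3. Unit vectors, and a system of dyadic indicators that fails

In $\ell_p(\Gamma)$ the unit vectors form a positive basis. It has constant $1$ and is unconditional, since restricting or changing signs of coordinates does not increase the norm. This is the implication from (a) to (b) and (c) in Theorem B.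

In $L_p[0,1]$ the model basis is the Haar system: $1_{[0,1)}$ followed by $h_Q=1_{Q'}-1_{Q''}$, where $Q$ runs over the dyadic intervals level by level and $Q',Q''$ are its left and right halves. Its members change sign. The quickest repair is to add to $h_Q$ the function $1_Q$, which lies in the span of the earlier Haar functions. Up to a factor $2$ this yields
$$x_0=1_{[0,1)},\qquad x_Q=1_{Q'}\quad(Q\text{ dyadic}).$$
These are non-negative, and initial segments have the same spans as in the Haar system. But
$$1_{[1-2^{-m},1)}=1_{[0,1)}-\sum_{i=1}^m1_{[1-2^{-i+1},\,1-2^{-i})},$$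
and the $i$-th indicator on the right is $x_Q$ for $Q=[1-2^{-i+1},1)$. So the coefficient of $x_0$ in $1_{[1-2^{-m},1)}$ is $1$, while the norm of this function is $2^{-m/p}\to0$. The first partial-sum projection is unbounded, and the system is not a basis. Preserving spans is not enough; each correction has to be cheap.

## 4. Constant $1$ or unconditionality forces atoms

Before repairing the Haar idea, let us see what we cannot hope for. By Fact 2.2 assume that $L_p(\mu)$ is one of the three models there. We prove (b)$\Rightarrow$(a) and (c)$\Rightarrow$(a) of Theorem B.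

**Proposition 4.1.** If $L_p(\mu)$ has a positive basis $(x_k)$ with constant $1$, then no $L_p[0,1]$ summand is present.

**Step 1: the $x_k$ are pairwise disjoint.** The purpose is to turn the norm inequality into a statement about supports. Let $k<l$. Applying $P_k$ to $x_k+tx_l$ gives $\|x_k\|\le\|x_k+tx_l\|$ for all $t\in\mathbb R$, so $\phi(t)=\int|x_k+tx_l|^p\,d\mu$ has a minimum at $t=0$. Since $p>1$, the integrand is differentiable in $t$, and for $|t|\le1$ its derivative is bounded by $p(x_k+x_l)^{p-1}x_l$, which is integrable by Hölder. By dominated convergence $\phi$ is differentiable at $0$ with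
$$\phi'(0)=p\int x_k^{p-1}x_l\,d\mu=0.$$
As $x_k,x_l\ge0$, we get $x_k^{p-1}x_l=0$ a.e., so $x_k$ and $x_l$ are disjoint.

**Step 2: each support is an atom.** The purpose is to see that a disjoint basis cannot resolve anything inside a support. Let $E\subset\operatorname{supp}x_k$ be measurable and expand $1_Ex_k=\sum_jc_jx_j$. Multiplying by the indicator of $\operatorname{supp}x_k$ gives $1_Ex_k=c_kx_k$. Hence $1_E=c_k$ a.e. on $\operatorname{supp}x_k$, so $E$ is null or of full measure in $\operatorname{supp}x_k$.

**Step 3: conclusion.** Suppose an $L_p[0,1]$ summand is present. If $x_k$ did not vanish a.e. on $[0,1]$, then $\operatorname{supp}x_k\cap[0,1]$ would have positive measure and could be cut into two parts of positive measure, against Step 2. So every $x_k$ vanishes on $[0,1]$, and the span is not dense, a contradiction. $\blacksquare$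

**Proposition 4.2.** If $L_p(\mu)$ has an unconditional positive basis $(x_n)$, then no $L_p[0,1]$ summand is present.

Suppose a summand $L_p[0,1]$ is present. Let $D=[0,1]$, let $r_k(t)=(-1)^{\lfloor2^kt\rfloor}$ on $D$ and $r_k=0$ elsewhere (the Rademacher functions), and put $b_n=\int_Dx_n\ge0$.

**Step 1: $r_k\to0$ weakly.** This is the source of the contradiction. If $h$ is the indicator of a dyadic interval in $D$, then $\int r_kh=0$ for all large $k$. Linear combinations of such $h$ are dense in $L_q[0,1]$ (here $q<\infty$), and $\|r_k\|=1$; so $\int_Dr_kh\to0$ for every $h\in L_q[0,1]$. A functional on $L_p(\mu)$ restricts to a functional on $L_p[0,1]$, so $r_k\to0$ weakly in $L_p(\mu)$.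

**Step 2: a lower bound for the absolute series.** The purpose is to use positivity of the $x_n$. Given $f$, choose signs $\theta_n$ with $\theta_nx_n^*(f)=|x_n^*(f)|$; unconditionality shows that $\sum_n|x_n^*(f)|x_n$ converges in norm. Since $x_n\ge0$,
$$\Big|\sum_{n\le N}x_n^*(f)x_n\Big|\le\sum_{n\le N}|x_n^*(f)|x_n ,$$
and passing to an a.e. convergent subsequence of $N$'s we get $|f|\le\sum_n|x_n^*(f)|x_n$ a.e. Integration over $D$ is a bounded functional. Hence for $f=r_k$ the series below converges and
$$\sum_n|x_n^*(r_k)|\,b_n\ge\int_D|r_k|=1\qquad\text{for all }k.\tag{1}$$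

**Step 3: gliding hump.** The purpose is to choose one sign sequence that sees the mass in (1) for infinitely many $k$. Since $x_n^*(r_k)\to0$ as $k\to\infty$ for each $n$, we choose inductively $0=N_0<N_1<\cdots$ and $k_1<k_2<\cdots$: given $N_{i-1}$, first $k_i$ so large, then $N_i$ so large, that
$$\sum_{n\le N_{i-1}}|x_n^*(r_{k_i})|b_n\le\tfrac18,\qquad\sum_{n>N_i}|x_n^*(r_{k_i})|b_n\le\tfrac18 .$$
By (1) the block $N_{i-1}<n\le N_i$ carries at least $\frac34$. For $n$ in this block let $\theta_n=1$ if $x_n^*(r_{k_i})\ge0$ and $\theta_n=-1$ otherwise. Then $\Phi(f)=\int_DM_\theta f=\sum_n\theta_nb_nx_n^*(f)$ is a bounded functional, and $\Phi(r_{k_i})\ge\frac34-\frac18-\frac18=\frac12$ for all $i$. This contradicts Step 1. $\blacksquare$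

In both propositions, only the model $\ell_p(\Gamma)$ remains, which is (a). Together with Section 3 this proves part 2 of Theorem B. The lesson for Theorem A is that the basis must be conditional, and its constant must exceed $1$.

## 5. Haar-type functions with a small negative part

A Haar function is as negative as it is positive. If instead we split off a *small* piece of an interval, the function is almost positive. Let $A$ be an interval, $M\in\mathbb N$, and cut $A$ from left to right into half-open intervals $B_1,\dots,B_M,R$, where $|B_j|=|B|=|A|/(2M)$ and $|R|=|A|/2$. Put $D_j=B_{j+1}\cup\dots\cup B_M\cup R$ for $0\le j\le M$. So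
$$D_0=A,\qquad D_{j-1}=B_j\cup D_j,\qquad \tfrac12|A|\le|D_j|\le|A| .$$
Define
$$u=|A|^{-1/p}1_A,\qquad d_j=|B|^{-1/p}\Big(1_{B_j}-\frac{|B|}{|D_j|}1_{D_j}\Big)\quad(1\le j\le M).\tag{2}$$
Then $\|u\|=1$, $\int d_j=0$, and $d_j$ is supported in $D_{j-1}$.

*Example.* For $A=[0,1)$, $M=2$: $d_1=4^{1/p}\big(1_{[0,1/4)}-\frac13 1_{[1/4,1)}\big)$ and $d_2=4^{1/p}\big(1_{[1/4,1/2)}-\frac12 1_{[1/2,1)}\big)$. For $M=1$ we get a multiple of the Haar function.

*How negative is $d_j$?* The negative value is $-|B|^{1/q}/|D_j|$. Since $|B|=|A|/(2M)$ and $\frac12|A|\le|D_j|\le|A|$,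
$$(2M)^{-1/q}|A|^{-1/p}\le\frac{|B|^{1/q}}{|D_j|}\le2(2M)^{-1/q}|A|^{-1/p}.$$
Therefore
$$d_j+2(2M)^{-1/q}u\ge0,\qquad\text{and}\qquad d_j+cu\ge0\ \text{ only if }\ c\ge(2M)^{-1/q}.\tag{3}$$
A multiple of $u$ whose norm tends to $0$ as $M\to\infty$ is enough. It is tempting to hope that this settles the matter.

*The natural attempt.* Build a Haar-type basis by repeated splittings of this kind, with $M=M_n$ at stage $n$, and replace each $d_j$ by $d_j+c_ju$ with $c_j\ge(2M)^{-1/q}$. If the operator $W$ sending $d_j\mapsto c_ju$ at every stage had norm $<1$, then $I+W$ would be an isomorphism and we would be done. Now $\|c_ju\|$ is small for each single $j$, but there are $M$ of them. Consider $\sum_jd_j$. On $B_k$ its value is $|B|^{-1/p}\big(1-\sum_{j<k}|B|/|D_j|\big)$, and on $R$ it is $-|B|^{-1/p}\sum_{j\le M}|B|/|D_j|$. Since $\sum_{j\le M}|B|/|D_j|\le 2M|B|/|A|=1$, we have $|\sum_jd_j|\le|B|^{-1/p}1_A$, so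
$$\Big\|\sum_{j=1}^Md_j\Big\|\le\Big(\frac{|A|}{|B|}\Big)^{1/p}=(2M)^{1/p},\tag{4}$$
while $\big\|\sum_jc_ju\big\|\ge M(2M)^{-1/q}=\frac12(2M)^{1/p}$. So at every stage $\|W\|\ge\frac12$, *whatever $M$ is*. The gain from small pieces is cancelled exactly by their number. The Neumann series argument needs the stage norms to be summable, and this is where it stops. We are short of any factor tending to infinity with $M$; a logarithm would do.

## 6. Mass borrowed from a fresh interval: block order against interlacing

Since the span of the $d_j$ cannot supply a small functional that is large enough on every $d_j$, we enlarge the vectors. Take a new interval $I_n$ of length $1$ not used before, cut it into $2M$ intervals $J_1,\dots,J_{2M}$ of length $1/(2M)$, and let $f_i=(2M)^{1/p}1_{J_i}$, so that the $f_i\ge0$ are disjoint and normalized, with $\int f_i=(2M)^{-1/q}$. Replace $d_j$ by $z_j=d_j+w_j$ with $w_j\ge0$ in the span of the $f_i$. Later, the operator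
$$f\mapsto f+\varepsilon_n\Big(\int_{I_n}f\Big)u$$
differs from the identity by an operator of norm at most $\varepsilon_n$, and it adds $\varepsilon_n(\int w_j)u$ to $z_j$. By (3), positivity requires $\varepsilon_n\int w_j\ge(2M)^{-1/q}$, and $\varepsilon_n\int w_j\ge2(2M)^{-1/q}$ suffices. We want $\sum\varepsilon_n$ small. What do the $w_j$ cost?

*Block order fails, for any choice of $w_j$.* Suppose all $z_j$ of the stage come before all $f_i$, or all $f_i$ before all $z_j$. The vector
$$\sum_jz_j-\sum_jw_j=\sum_jd_j$$
has norm at most $(2M)^{1/p}$ by (4), and $\sum_jw_j$ is a combination of the $f_i$. In the first order the partial sum after the $z$'s is $\sum_jd_j+\sum_jw_j$; in the second, the sum of the $f$-terms is $-\sum_jw_j$, a difference of two partial sums of the expansion. Since $|I_n|=1$ and the supports are disjoint, in both cases the norm is at least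
$$\Big\|\sum_jw_j\Big\|\ge\int\sum_jw_j\ge\frac{M(2M)^{-1/q}}{\varepsilon_n}=\frac{(2M)^{1/p}}{2\varepsilon_n}.$$
So partial sums, or differences of two partial sums, exceed the norm of the vector by the factor $1/(2\varepsilon_n)$, which is unbounded in $n$. The enlarged system cannot be a basis.

*Interlacing.* Take instead the order $z_1,f_1,z_2,f_2,\dots,z_M,f_M,f_{M+1},\dots,f_{2M}$ and let $w_j=\delta\sum_{i\ge j}t_{ij}f_i$, so that $z_j$ only uses $f$'s that come after it. The computation in Section 10 will show that a partial sum which stops after $z_1,\dots,z_r$ and $f_1,\dots,f_s$ feels only the *corner* of the matrix $(t_{ij})$ with rows $i>s$ and columns $j\le r$. We therefore want a lower triangular non-negative matrix with large column sums, all of whose corners are uniformly bounded on $\ell_p$. The choice is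
$$t_{ij}=\frac1{i-j+1}\qquad(i\ge j).$$
The column sums are harmonic numbers, hence grow logarithmically. The corners are pieces of the Hilbert matrix.

*Example, $M=2$.* The rows $i=1,\dots,4$ of $(t_{ij})$ are $(1,0),\ (\frac12,1),\ (\frac13,\frac12),\ (\frac14,\frac13)$, with column sums $H_4$ and $H_3$. In the order $z_1,f_1,z_2,f_2,f_3,f_4$, the partial sum that stops after $z_2$ has $r=2$, $s=1$, and its corner has the rows $(\frac12,1),(\frac13,\frac12),(\frac14,\frac13)$. Reading the columns in reverse order gives $(1,\frac12),(\frac12,\frac13),(\frac13,\frac14)$, a piece of the Hilbert matrix $\big(\frac1{k+l+1}\big)_{k,l\ge0}$.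

The full $2M\times M$ matrix is not uniformly bounded. Applied to $(1,\dots,1)$, a vector of $\ell_p$ norm $M^{1/p}$, it gives a vector with entry sum $\sum_{j\le M}H_{2M-j+1}\ge MH_{M+1}$, hence by Hölder of $\ell_p$ norm at least $MH_{M+1}(2M)^{-1/q}=\frac12(2M)^{1/p}H_{M+1}$. So its norm is at least $\frac12H_{M+1}$. The whole proof lives in the gap between this and the bound for corners, which is Hilbert's inequality.

## 7. Hilbert's inequality on $\ell_p$

**Lemma 7.1.** For finitely supported real $(a_l)_{l\ge0}$,
$$\Big(\sum_{k\ge 0}\Big|\sum_{l\ge 0}\frac{a_l}{k+l+1}\Big|^p\Big)^{1/p}\le C_p\Big(\sum_{l}|a_l|^p\Big)^{1/p}.\tag{5}$$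

**Step 1: a weighted row sum.** We need a weight that the matrix nearly reproduces. Put $\lambda_l=l+\frac12$, so that $k+l+1=\lambda_k+\lambda_l$. Let $0<\beta<1$. The function $\varphi(x)=\frac{x^{-\beta}}{x+\lambda_k}$ is convex on $(0,\infty)$, being a product of two positive, decreasing, convex functions. Since $\lambda_l$ is the midpoint of $[l,l+1]$, convexity gives $\varphi(\lambda_l)\le\frac12\big(\varphi(\lambda_l-t)+\varphi(\lambda_l+t)\big)$ for $0<t<\frac12$, and integration in $t$ gives $\varphi(\lambda_l)\le\int_l^{l+1}\varphi$. Summing over $l$ and substituting $x=\lambda_kt$,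
$$\sum_{l\ge0} \frac{\lambda_l^{-\beta}}{\lambda_k+\lambda_l}\le\int_0^\infty \frac{x^{-\beta}}{x+\lambda_k}\,dx=\lambda_k^{-\beta}\int_0^\infty\frac{t^{-\beta}}{1+t}\,dt=\frac{\pi}{\sin \pi\beta}\,\lambda_k^{-\beta}.\tag{6}$$

**Step 2: Hölder with weights.** The purpose is to reduce (5) to (6). Write
$$\frac{|a_l|}{\lambda_k+\lambda_l}=\frac{|a_l|\lambda_l^{1/(pq)}}{(\lambda_k+\lambda_l)^{1/p}}\cdot\frac{\lambda_l^{-1/(pq)}}{(\lambda_k+\lambda_l)^{1/q}} .$$
Hölder's inequality, and (6) with $\beta=1/p$, give
$$\Big|\sum_l \frac{a_l}{\lambda_k+\lambda_l}\Big|^p\le \Big(\sum_l\frac{|a_l|^p\lambda_l^{1/q}}{\lambda_k+\lambda_l}\Big)\Big(\sum_l\frac{\lambda_l^{-1/p}}{\lambda_k+\lambda_l}\Big)^{p/q}\le C_p^{p/q}\,\lambda_k^{-1/q}\sum_l\frac{|a_l|^p\lambda_l^{1/q}}{\lambda_k+\lambda_l}.$$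
Sum over $k$. By (6) with $\beta=1/q$, the roles of $k$ and $l$ exchanged, and $\sin(\pi/q)=\sin(\pi/p)$, we have $\sum_k\frac{\lambda_k^{-1/q}}{\lambda_k+\lambda_l}\le C_p\lambda_l^{-1/q}$. So the total is at most $C_p^{p/q+1}\sum_l|a_l|^p$, and $p/q+1=p$. $\blacksquare$

## 8. The sequence $\mathcal Z$

Now the proof of Theorem A begins. This section defines a sequence $\mathcal Z$, not yet positive.

Fix $\delta,\varepsilon\in(0,1)$ and put $\varepsilon_n=\varepsilon2^{-n}$ for $n\ge1$. Let $I_0,I_1,I_2,\dots$ enumerate the intervals $[k,k+1)$, $k\in\mathbb Z$, and let $T_n=I_0\cup\dots\cup I_n$. For $n\ge1$ choose $M_n\in\mathbb N$ with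
$$\delta\,\varepsilon_n H_{M_n+1}\ge 2 .\tag{7}$$
This is possible because the harmonic series diverges, and $M_n\to\infty$ because $\varepsilon_n\to0$.

We define finite partitions $\mathcal P_n$ of $T_n$ into half-open intervals, called *cells*. Put $\mathcal P_0=\{I_0\}$. Given $\mathcal P_{n-1}$:

- let $A=A_n$ be a cell of $\mathcal P_{n-1}$ of maximal length, let $M=M_n$, and split $A$ into $B_1,\dots,B_M,R$ as in Section 5;
- split the fresh interval $I_n$ into $J_1,\dots,J_{2M}$ of length $1/(2M)$;
- put $\mathcal P_n=(\mathcal P_{n-1}\setminus\{A\})\cup\{B_1,\dots,B_M,R\}\cup\{J_1,\dots,J_{2M}\}$.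

With $D_j$, $d_j$ and $u_n=u$ as in (2), and $f_i=(2M)^{1/p}1_{J_i}$, let
$$z_j=d_j+\delta\sum_{i=j}^{2M}\frac{f_i}{i-j+1}\qquad(1\le j\le M).\tag{8}$$
All these objects depend on $n$. The sequence $\mathcal Z$ starts with $1_{I_0}$ and continues, for $n=1,2,\dots$, with the stage-$n$ vectors in the order
$$z_1,f_1,z_2,f_2,\dots,z_M,f_M,f_{M+1},\dots,f_{2M}.\tag{9}$$
Let $\mathcal E_n=\operatorname{span}\{1_Q:Q\in\mathcal P_n\}$ and
$$E_nf=\sum_{Q\in\mathcal P_n}\Big(\frac1{|Q|}\int_Qf\Big)1_Q .$$
By Jensen's inequality on each cell, $E_n$ is a norm-one projection of $L_p(\mathbb R)$ onto $\mathcal E_n$. The part of $\mathcal P_n$ inside $T_{n-1}$ refines $\mathcal P_{n-1}$, so $\mathcal E_0\subset\mathcal E_1\subset\cdots$. Every cell lies in a single $I_k$.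

## 9. The span of $\mathcal Z$ is dense

**Step 1: the vectors of $\mathcal Z$ through stage $n$ span $\mathcal E_n$.** This identifies $\operatorname{span}\mathcal Z$ with $\bigcup_n\mathcal E_n$. The vectors lie in $\mathcal E_n$. Conversely, argue by induction on $n$; for $n=0$ the claim is clear. At stage $n$ the $f_i$ give the $1_{J_i}$, and each $d_j$ is $z_j$ minus a combination of the $f_i$, so the $d_j$ are in the span. Start with $1_{D_0}=1_A\in\mathcal E_{n-1}$. If $1_{D_{j-1}}$ is in the span, then $1_{D_{j-1}}=1_{B_j}+1_{D_j}$ and $|B|^{1/p}d_j=1_{B_j}-\frac{|B|}{|D_j|}1_{D_j}$ are two independent combinations of $1_{B_j},1_{D_j}$, so both of these are in the span. After $M$ steps we have all $1_{B_j}$ and $1_{D_M}=1_R$.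

**Step 2: for each $\eta>0$ there is $n_1$ such that every cell of $\mathcal P_n$, $n\ge n_1$, has length $\le\eta$.** This is why the longest cell is always the one that is split. Choose $n_0$ with $1/(2M_n)\le\eta$ for $n>n_0$. A cell inside $I_m$ with $m>n_0$ is contained in one of the $J_i$ of stage $m$, so it has length $\le\eta$. Hence the cells of length $>\eta$ in the partitions $\mathcal P_n$, $n\ge n_0$, are contained in $T_{n_0}$.

Give the cells of $\mathcal P_{n_0}$ generation $0$, and give the pieces of a generation-$g$ cell generation $g+1$. Every piece has at most half the length of the cell it comes from, so a cell of generation $g$ has length $\le2^{-g}$, and only finitely many generations can contain cells of length $>\eta$. Distinct cells of equal generation are disjoint and those of length $>\eta$ lie in $T_{n_0}$, of measure $n_0+1$; so each generation contains at most $(n_0+1)/\eta$ of them. In total, only finitely many cells of length $>\eta$ ever occur from stage $n_0$ on. As long as one is present, the split cell $A_n$ has length $>\eta$, and it disappears forever.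 So after finitely many steps none is left. None arises later, because new cells are pieces of cells of length $\le\eta$, or intervals $J_i$ of length $\le\eta$.

**Step 3: density.** It suffices to approximate continuous functions with compact support. Let $g\in C_c(\mathbb R)$ have support in $[-m,m]$, $m\in\mathbb N$, and modulus of continuity $\omega$. Given $\eta>0$, take $n$ so large that $[-m-1,m+1)\subset T_n$ and all cells of $\mathcal P_n$ have length $\le\eta$. On a cell, $E_ng$ is an average of values of $g$ at points of distance at most $\eta$. On cells outside $[-m-1,m+1]$, and outside $T_n$, both $g$ and $E_ng$ vanish. So $|E_ng-g|\le\omega(\eta)1_{[-m-1,m+1]}$, and $\|E_ng-g\|\le\omega(\eta)(2m+2)^{1/p}$. Since $\omega(\eta)\to0$ as $\eta\to0$, $E_ng\to g$ in $L_p$. Hence $\bigcup_n\mathcal E_n=\operatorname{span}\mathcal Z$ is dense in $L_p(\mathbb R)$.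

## 10. Partial sums and the Hilbert corner: the constant $1+2\delta C_p$

**Proposition 10.1.** $\mathcal Z$ is a Schauder basis of $L_p(\mathbb R)$ with constant at most $1+2\delta C_p$.

The members of $\mathcal Z$ are non-zero and have dense span. By Fact 2.1 it suffices to show that for every finite combination $f$ of $\mathcal Z$, each initial partial sum has norm at most $(1+2\delta C_p)\|f\|$.

**Step 1: reduction to one stage.** The purpose is to see that the costs of different stages do not multiply. $E_n$ annihilates all vectors of stages $n'>n$. Indeed, the $f_i$ of stage $n'$ live on $I_{n'}$, which is disjoint from $T_n$. The $d_j$ of stage $n'$ has mean zero and lives on a cell of $\mathcal P_{n'-1}$, and since $n'-1\ge n$ this cell is contained in a cell of $\mathcal P_n$ or disjoint from $T_n$. On the other hand $E_n$ fixes the vectors of stages $\le n$. So $E_nf$ is the part of $f$ through stage $n$, with the same coefficients. The partial sum consisting of the $1_{I_0}$-term alone is $E_0f$, of norm at most $\|f\|$. For a partial sum ending in stage $n\ge1$ we may replace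 $f$ by $g=E_nf$, as $\|g\|\le\|f\|$. Collecting the terms of stages below $n$ in $g_0\in\mathcal E_{n-1}$, write
$$g=g_0+\sum_{j=1}^Ma_jz_j+\sum_{i=1}^{2M}b_if_i=g_0+\sum_{j=1}^M a_jd_j+\sum_{i=1}^{2M}c_if_i,\qquad c_i=b_i+\delta\sum_{j\le\min(i,M)}\frac{a_j}{i-j+1}.\tag{10}$$

**Step 2: what a partial sum keeps.** The purpose is to isolate the corner. By (9), a partial sum ending in stage $n$ keeps $g_0$, the coefficients $a_1,\dots,a_r$ and $b_1,\dots,b_s$, where either $1\le r\le M$ and $s\in\{r-1,r\}$, or $r=M$ and $M\le s\le2M$. In all cases $s\ge r-1$.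

For $i\le s$, the coefficient of $f_i$ in the partial sum is $b_i+\delta\sum_{j\le\min(i,r)}\frac{a_j}{i-j+1}$. If $s\le r$ then $i\le r\le M$, so $\min(i,r)=i=\min(i,M)$; otherwise $r=M$. In either case the coefficient is $c_i$. For $i>s$ we have $i\ge r$, no $b_i$ is kept, and the coefficient is $\delta\sum_{j\le r}\frac{a_j}{i-j+1}$. So the partial sum equals $g_1+g_2+\delta g_3$ with
$$g_1=g_0+\sum_{j\le r}a_jd_j,\qquad g_2=\sum_{i\le s}c_if_i,\qquad g_3=\sum_{i=s+1}^{2M}\Big(\sum_{j=1}^r\frac{a_j}{i-j+1}\Big)f_i .$$

**Step 3: $\|g_1+g_2\|\le\|g\|$.** This shows that the main part costs nothing. On $T_{n-1}$ we have $g=g_0+\sum_{j\le M}a_jd_j$. Consider the partition of $T_{n-1}$ obtained from $\mathcal P_{n-1}$ by replacing $A$ with $B_1,\dots,B_r,D_r$. The function $g_1$ is constant on each of its members. For $j>r$, the function $d_j$ has mean zero and support in $D_{j-1}\subset D_r$, so its averages over all members vanish. Hence $g_1$ is the conditional expectation of $g1_{T_{n-1}}$ for this partition, and $\|g_1\|\le\|g1_{T_{n-1}}\|$ by Jensen. On $I_n$ we have $g=\sum_ic_if_i$,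 and $g_2$ is the restriction of $g$ to $J_1\cup\dots\cup J_s$. Since $T_{n-1}$ and $I_n$ are disjoint,
$$\|g_1+g_2\|^p=\|g_1\|^p+\|g_2\|^p\le\|g\|^p .$$

**Step 4: $\|(a_j)\|_{\ell_p}\le2\|g\|$.** We need this because the corner acts on the coefficients $a_j$. On $D_{j-1}$ the function $g_0$ and the $d_k$ with $k<j$ are constant (for the latter, $D_{j-1}\subset D_k$). The $d_k$ with $k\ge j$ have mean zero and support in $D_{k-1}\subset D_{j-1}$. So the average of $g$ over $D_{j-1}$ is the constant value there of $g_0+\sum_{k<j}a_kd_k$. On $B_j$ the $d_k$ with $k>j$ vanish, and $d_j=|B|^{-1/p}$. Writing $g(B_j)$ for the value of $g$ on $B_j$, we get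
$$a_j=|B|^{1/p}\Big(g(B_j)-\frac1{|D_{j-1}|}\int_{D_{j-1}}g\Big).\tag{11}$$
By Hölder, $\big|\frac1{|D_{j-1}|}\int_{D_{j-1}}g\big|\le|D_{j-1}|^{-1/p}\|g\|\le(2/|A|)^{1/p}\|g\|$. Minkowski's inequality in $\ell_p$ then gives
$$\|(a_j)\|_{\ell_p}\le\Big(\sum_{j\le M}|B||g(B_j)|^p\Big)^{1/p}+\Big(M|B|\frac2{|A|}\Big)^{1/p}\|g\|\le\|g\|+\|g\|,$$
because $M|B|\cdot2/|A|=1$.

**Step 5: $\|g_3\|\le C_p\|(a_j)\|_{\ell_p}$.** This is where Hilbert's inequality enters. In $g_3$ we have $i\ge s+1\ge r$ and $1\le j\le r$. Put $i=r+k$ with $k\ge0$ and $j=r-l$ with $0\le l\le r-1$. Then $i-j+1=k+l+1$. As the $f_i$ are disjoint and normalized, (5) applied to the finite sequence $(a_{r-l})_{0\le l\le r-1}$ gives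
$$\|g_3\|^p=\sum_{i=s+1}^{2M}\Big|\sum_{j=1}^r\frac{a_j}{i-j+1}\Big|^p\le\sum_{k\ge0}\Big|\sum_{l=0}^{r-1}\frac{a_{r-l}}{k+l+1}\Big|^p\le C_p^p\sum_{j\le r}|a_j|^p .$$

Adding up, the partial sum has norm at most $\|g_1+g_2\|+\delta\|g_3\|\le(1+2\delta C_p)\|g\|\le(1+2\delta C_p)\|f\|$. $\blacksquare$

## 11. An isomorphism close to the identity makes $\mathcal Z$ positive

**Step 1: the operator.** We transport the mass on the fresh intervals back to the split cells. Define on $L_p(\mathbb R)$
$$Sf=f+\sum_{n\ge1}\varepsilon_n\Big(\int_{I_n}f\Big)u_n .$$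
Since $|I_n|=1$, we have $|\int_{I_n}f|\le\|f\|$, and $\|u_n\|=1$. So $\|S-I\|\le\sum_n\varepsilon_n=\varepsilon<1$. By the Neumann series $S$ is an isomorphism of $L_p(\mathbb R)$ onto itself, with $\|S\|\le1+\varepsilon$ and $\|S^{-1}\|\le\frac1{1-\varepsilon}$. The partial-sum projections of $S\mathcal Z$ are $SPS^{-1}$, with $P$ those of $\mathcal Z$. Hence $S\mathcal Z$ is a Schauder basis of $L_p(\mathbb R)$ with constant at most
$$\frac{1+\varepsilon}{1-\varepsilon}\,(1+2\delta C_p),$$
and this is $\le1+\kappa$ if $\delta$ and $\varepsilon$ are chosen small enough at the outset.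

**Step 2: positivity.** We check the three types of vectors.

- $S1_{I_0}=1_{I_0}\ge0$, because the sum in $S$ runs over $n\ge1$ only.
- At stage $n$, $f_i$ lives on $I_n$ and $\int f_i=(2M)^{1/p}\cdot\frac1{2M}=(2M)^{-1/q}$. So $Sf_i=f_i+\varepsilon_n(2M)^{-1/q}u_n\ge0$.
- At stage $n$, $d_j$ lives on $A_n\subset I_k$ for some $k<n$ and $\int d_j=0$, so every integral $\int_{I_m}d_j$ vanishes and $Sd_j=d_j$. Combining this with the previous line and (8),
$$Sz_j=d_j+\delta\sum_{i=j}^{2M}\frac{f_i}{i-j+1}+\delta\varepsilon_n(2M)^{-1/q}H_{2M-j+1}\,u_n .$$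
By (3), $d_j\ge-2(2M)^{-1/q}u_n$. For $j\le M$ we have $H_{2M-j+1}\ge H_{M+1}$. Dropping the non-negative middle term and using (7),
$$Sz_j\ge(2M)^{-1/q}\big(\delta\varepsilon_nH_{M+1}-2\big)u_n\ge0 .$$

So $S\mathcal Z$ is a positive basis of $L_p(\mathbb R)$ with basis constant $\le1+\kappa$. This proves Theorem A. $\blacksquare$

The factor $(2M)^{-1/q}$ is common to the negative part of $d_j$ and to the mass of $f_i$. This is the exact cancellation met in Section 5, and the harmonic number is what overcomes it.

## 12. Separable $L_p(\mu)$, and the constants in $L_p(\mathbb R)$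

**Part 1 of Theorem B.** By Fact 2.2 we need positive bases with constant $\le1+\kappa$ in the three model spaces. For $L_p[0,1]$, transport the basis of Theorem A by the lattice isometry of Section 2. For $\ell_p(\Gamma)$ use the unit vectors. For $X\oplus_pY$ with $X=L_p[0,1]$ and $Y=\ell_p(\Gamma)$, merge the two bases into one sequence, preserving the order within each. The initial partial-sum operators of the merged sequence are $P\oplus Q$, where $P$ and $Q$ are partial-sum projections of the two bases (possibly $0$, or the identity once a finite basis is used up). Since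
$$\|(Px,Qy)\|^p=\|Px\|^p+\|Qy\|^p\le\max(\|P\|,\|Q\|)^p\,\|(x,y)\|^p,$$
we have $\|P\oplus Q\|\le\max(\|P\|,\|Q\|)\le1+\kappa$. The span is dense and the vectors are non-negative, so Fact 2.1 gives a positive basis with constant $\le1+\kappa$. $\blacksquare$

**Part 2 of Theorem B.** Section 3 gives (a)$\Rightarrow$(b) and (a)$\Rightarrow$(c). Propositions 4.1 and 4.2 give (b)$\Rightarrow$(a) and (c)$\Rightarrow$(a). $\blacksquare$

**The case of $L_p(\mathbb R)$.** This space is lattice isometric to $L_p[0,1]$. Every basis constant is at least $1$, and Theorem A gives positive bases with constant at most $1+\kappa$ for each $\kappa>0$; so the infimum is exactly $1$. By Proposition 4.1 it is not attained. By Proposition 4.2 no positive basis of $L_p(\mathbb R)$ is unconditional, that is, every positive basis is conditional. $\blacksquare$
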